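# Lifts of loops and the abelianized stabilized group of a branch curve

## 1. The braid group modulo commutators of disjoint half-twists

We begin with a computation that needs no geometry. Fix $n\ge 5$. The braid group $B_n$ has generators $\sigma_1,\dots,\sigma_{n-1}$ and relations $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$ and $\sigma_i\sigma_j=\sigma_j\sigma_i$ for $|i-j|\ge2$. There are homomorphisms $\theta:B_n\to S_n$, $\sigma_i\mapsto(i\ i{+}1)$, and $\delta:B_n\to\mathbb Z$, $\sigma_i\mapsto 1$.

**Definition.** A *half-twist* is a conjugate of a generator $\sigma_i$. All generators are conjugate, since $(\sigma_i\sigma_{i+1})\sigma_i=\sigma_{i+1}(\sigma_i\sigma_{i+1})$. If $t$ is a half-twist, then $\theta(t)$ is a transposition $(ij)$, and we say that $t$ lies *over* $(ij)$.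

For example, $\sigma_1\sigma_2\sigma_1^{-1}$ is a half-twist over $(13)$. Half-twists over disjoint transpositions need not commute. In $B_4$ take $\sigma_1$ over $(12)$ and $\sigma_2^{-2}\sigma_3\sigma_2^{2}$ over $(34)$. The homomorphism $B_4\to SL_2(\mathbb Z)$ sending $\sigma_1,\sigma_3$ to $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $\sigma_2$ to $\begin{pmatrix}1&0\\-1&1\end{pmatrix}$ sends the second element to $\begin{pmatrix}-1&1\\-4&3\end{pmatrix}$. This matrix does not commute with $\begin{pmatrix}1&1\\0&1\end{pmatrix}$, because it is not upper triangular.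

Let us force such pairs to commute. Let $K$ be the normal subgroup of $B_n$ generated by the commutators of half-twists over disjoint transpositions, let $\Gamma=B_n/K$, and let $\Gamma^0=\ker(\theta,\delta)\subset\Gamma$. What is the abelianization $\mathrm{Ab}\,\Gamma^0$?

To find a lower bound, we look for a homomorphism. For an abelian group $P$ let $S_n$ act on $P^n$ by $(\sigma v)_{\sigma(j)}=v_j$, so that $\sigma e_j=e_{\sigma(j)}$ when $P=\mathbb Z$. In $P^n\rtimes S_n$ we have $(v,\sigma)(w,\pi)=(v+\sigma w,\sigma\pi)$ and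
$$(v,\sigma)(w,\pi)(v,\sigma)^{-1}=(v+\sigma w-\sigma\pi\sigma^{-1}v,\ \sigma\pi\sigma^{-1}).\tag{1}$$
Write $P^n_0=\{v\in P^n:\sum v_i=0\}$. The group $\mathbb Z^n_0$ is free with basis $e_1-e_j$ $(j\ge2)$, and $P\otimes\mathbb Z^n_0=P^n_0\simeq P^{n-1}$.

**Definition.** An element $(w,\pi)\in P^n\rtimes S_n$ is *small over* $(ij)$ if $\pi=(ij)$ and $w$ is supported on $\{i,j\}$.

Two facts about small elements will be used throughout. First, a conjugate by $(v,\sigma)$ of an element small over $(ij)$ is small over $(\sigma(i)\,\sigma(j))$: in (1), $\sigma w$ is supported on $\{\sigma(i),\sigma(j)\}$, and so is $v-(\sigma(i)\,\sigma(j))v$. Second, small elements $(w,\pi),(w',\pi')$ over disjoint transpositions commute, since both products equal $(w+w',\pi\pi')$.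

Now put $\Phi(\sigma_i)=(e_i,(i\ i{+}1))\in\mathbb Z^n\rtimes S_n$. The relation $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ is respected: the left side goes to $(e_1+(12)e_2+(12)(23)e_1,\,(13))=(2e_1+e_2,(13))$, and the right side to $(e_2+(23)e_1+(23)(12)e_2,\,(13))=(e_2+e_1+e_1,(13))$. The other braid relations have the same form, and the commutations hold because the images are small over disjoint transpositions. So $\Phi$ is a homomorphism on $B_n$. It sends every half-twist over $(ij)$ to a small element over $(ij)$; hence it kills $K$ and is defined on $\Gamma$. The sum of the coordinates is a homomorphism with value $1$ on each $\sigma_i$, so it is $\delta$. Therefore $\Phi$ restricts to $\phi:\Gamma^0\to\mathbb Z^n_0$. Finally, $(w,(ij))^2=((w_i+w_j)(e_i+e_j),1)$ for a small element, so for a half-twist $t$ over $(ij)$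
$$\Phi(t^2)=(e_i+e_j,\,1).\tag{2}$$
For instance $\sigma_1^2(\sigma_1\sigma_2\sigma_1^{-1})^{-2}$ lies in $\Gamma^0$, and $\phi$ sends it to $(e_1+e_2)-(e_1+e_3)=e_2-e_3$.

**Proposition 1.** For $n\ge5$, $\phi$ induces an isomorphism $\mathrm{Ab}\,\Gamma^0\to\mathbb Z^n_0\simeq\mathbb Z^{n-1}$.

*Proof.* Let $E=\Gamma/[\Gamma^0,\Gamma^0]$, let $A=\mathrm{Ab}\,\Gamma^0\subset E$, let $P=\ker(\theta:E\to S_n)$, and let $T_{ij}\subset E$ be the set of images of half-twists over $(ij)$. Elements of $T_{ij}$ and $T_{kl}$ commute if $\{i,j\}\cap\{k,l\}=\emptyset$.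

**Step 1: $P$ is abelian, and $A$ is generated by the elements $t^2s^{-2}$.** This step lets us write everything additively. Adding the relations $\sigma_i^2=1$ to $B_n$ gives the Coxeter presentation of $S_n$, so $P$ is generated by the squares $t^2$ of half-twists. If $t,s$ are images of half-twists, then $t^2s^{-2}\in A$. As $A$ is abelian, conjugation by $t^2$ on $A$ is one automorphism $z$, the same for all $t$. Let $t\in T_{ij}$, $s\in T_{kl}$. If at most three indices occur, two other indices $p,q$ are left because $n\ge5$. An element $b\in T_{pq}$ commutes with $t$ and $s$, so $z(t^2s^{-2})=b^2(t^2s^{-2})b^{-2}=t^2s^{-2}$. If four indices occur, take $r\in T_{ik}$ and write $t^2s^{-2}=(t^2r^{-2})(r^2s^{-2})$. So $z$ fixes every $t^2s^{-2}$. Fix one $a$ and let $A'\subset A$ be generated by the $t^2a^{-2}$. Then $a^2$ commutes with $A'$, and $A'\langle a^2\rangle$ contains every $t^2$. Hence $P=A'\langle a^2\rangle$ is abelian. An element $xa^{2m}$ of $A$ with $x\in A'$ has $2m=\delta(xa^{2m})=0$, so $A=A'$.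

**Step 2: the square $t^2\in P$ depends only on the transposition.** Let $t,t'\in T_{12}$, so $t'=gtg^{-1}$ with $g\in E$. Then $\theta(g)$ commutes with $(12)$ and lies in $\langle(12)\rangle\times S_{\{3,\dots,n\}}$. Choose $b$ in the subgroup generated by $t$ and the $T_{kl}$ with $k,l\ge3$ such that $\theta(b)=\theta(g)$; it commutes with $t$. Then $x=gb^{-1}\in P$ and $t'=xtx^{-1}$, so $t'^2=xt^2x^{-1}=t^2$. By conjugation the same holds for every $T_{ij}$. Write $x_{ij}=x_{ji}\in P$ for this square; then $gx_{ij}g^{-1}=x_{\theta(g)i,\,\theta(g)j}$.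

**Step 3: a relation between the squares.** This is where $K$ enters. Let $t\in T_{12}$, $b\in T_{34}$. Both $t$ and $x_{13}tx_{13}^{-1}$ lie in $T_{12}$, so $b$ commutes with both, hence with $x_{13}\,(t x_{13}^{-1}t^{-1})$, which is $x_{13}-x_{23}$ in additive notation. Conjugating by $b$ gives $x_{13}-x_{23}=x_{14}-x_{24}$, and conjugating by $E$ gives
$$x_{ik}-x_{jk}=x_{il}-x_{jl}\qquad(i,j,k,l\text{ distinct}).\tag{3}$$

**Step 4: comparison with $\mathbb Z^n_0$.** By (3) we may put $f_{ij}=x_{ik}-x_{jk}$ with any $k\ne i,j$. With $k\notin\{i,j,l\}$ we see $f_{ij}+f_{jl}=f_{il}$. By Steps 1 and 2, $A$ is generated by the differences of squares. These are sums of $f$'s: $x_{ij}-x_{ik}=f_{jk}$ and $x_{ij}-x_{kl}=f_{jk}+f_{il}$. Since $f_{ij}=f_{1j}-f_{1i}$ for $i,j\ge2$, the map $\lambda:\mathbb Z^n_0\to A$, $e_1-e_j\mapsto f_{1j}$, is surjective. By (2), $\phi(f_{1j})=(e_1+e_k)-(e_j+e_k)=e_1-e_j$, so $\phi\circ\lambda=\mathrm{id}$. Hence $\lambda$ is bijective and so is $\phi$. $\square$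

The vector $\phi$ has a geometric meaning. The space of monic polynomials of degree $n$ with distinct roots has fundamental group $B_n$, and the pairs (polynomial $p$, root $x$ of $p$) form an $n$-sheeted covering of it. Allow multiple roots, and remove only the pairs where $x$ itself is a multiple root, that is, $p'(x)=0$. Writing $p(y)=(y-x)S(y)$ and translating $x$ to $0$, the remaining space is $\mathbb C\times\mathbb C^{n-2}\times\mathbb C^*$, where the last coordinate is $S(x)=p'(x)$. So its $H_1$ is $\mathbb Z$, measured by the winding number of $p'(x)$. Along the $i$-th lift of a pure braid, $p'(x_i)=\prod_{j\ne i}(x_i-x_j)$. For $t^2$, with $t$ a half-twist over $(ij)$, only the pair $i,j$ winds, and it winds once. So on pure braids *the $i$-th coordinate of $\Phi$ is the homology class of the $i$-th lift in the complement of the ramification locus.*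

We now replace the polynomial covering by a branched covering $X\to\mathbb{CP}^2$ with an unknown branch curve. Which parts of this argument survive?

## 2. Symplectic branched coverings and the statement

Let $(X,\omega)$ be a compact connected symplectic 4-manifold with $[\omega]/2\pi\in H^2(X,\mathbb Z)$, and let $\mathcal L$ be a line bundle with $c_1(\mathcal L)=[\omega]/2\pi$. By a theorem of Auroux, for all large $k$ three suitably chosen approximately holomorphic sections of $\mathcal L^{\otimes k}$ define a symplectic branched covering $f_k:X\to\mathbb{CP}^2$, whose topology is canonically determined up to isotopy for large $k$. Its branch curve $D_k$ is a braided symplectic curve with nodes and cusps. Let $N_k=\deg f_k$ and $d_k=\deg D_k$. For a line $\bar\ell$ we have $[f_k^{-1}(\bar\ell)]=\frac k{2\pi}[\omega]$.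

**Definition.** A *meridian* (or geometric generator) of $D_k$ is the class of a loop which follows a path to a point near a smooth point of $D_k$, turns once, positively, around the boundary of a small disc transverse to $D_k$ there, and returns along the path.

Let $\theta_k:\pi_1(\mathbb{CP}^2-D_k)\to S_{N_k}$ be the monodromy of the covering; it sends meridians to transpositions. Let $\delta_k:\pi_1(\mathbb{CP}^2-D_k)\to\mathbb Z_{d_k}$ be the linking number morphism, which is the abelianization when $D_k$ is irreducible. Let $K_k$ be the normal subgroup generated by the commutators of pairs of meridians with disjoint images under $\theta_k$. The *stabilized fundamental group* is $\bar G_k=\pi_1(\mathbb{CP}^2-D_k)/K_k$. Auroux, Donaldson, Katzarkov and Yotov proved that there is a natural exact sequence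
$$1\to G^0_k\to\bar G_k\xrightarrow{(\theta_k,\delta_k)}S_{N_k}\times\mathbb Z_{d_k}\to\mathbb Z_2\to1$$
and, for $X$ simply connected, a natural surjection $\phi_k:G_k^0\twoheadrightarrow(\mathbb Z^2/\Lambda_k)^{N_k-1}$, where
$$\Lambda_k=\{(c_1(K_X)\cdot\alpha,\ [f_k^{-1}(\bar\ell)]\cdot\alpha):\alpha\in H_2(X,\mathbb Z)\}.\tag{4}$$
The map $\phi_k$ takes the homology classes of the $N_k$ lifts to $X$ of a loop in $G^0_k$. These classes sum to zero and lie in the complement of a hyperplane section and of the ramification curve. The same authors proved that $\phi_k$ induces an isomorphism on abelianized groups for certain simply connected Kähler surfaces and all large $k$. As an example of (4), take $X=\mathbb{CP}^2$ and $\mathcal L=\mathcal O(1)$. Then $H_2$ is generated by a line, on which $c_1(K_X)$ and $[f_k^{-1}(\bar\ell)]$ take the values $-3$ and $k$. So $\Lambda_k=\mathbb Z(-3,k)$ and $\mathbb Z^2/\Lambda_k\simeq\mathbb Z\oplus\mathbb Z/\gcd(3,k)$.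

In "Monodromy invariants in symplectic topology", arXiv:math/0304113 (2003), Auroux states the conjecture that for every simply connected $X$ and all large $k$, $\phi_k$ induces $\mathrm{Ab}\,G^0_k\simeq(\mathbb Z^2/\Lambda_k)^{N_k-1}$. It is true.

**Theorem A.** If $X$ is simply connected (or just $H_1(X;\mathbb Z)=0$), then for all large $k$, $\phi_k$ induces an isomorphism $\mathrm{Ab}\,G^0_k\simeq(\mathbb Z^2/\Lambda_k)^{N_k-1}$.

From now on $k$ is large and is dropped from the notation: $n=N_k$, $d=d_k$, $f$, $D$, $G^0$, $\bar G$. Let $R\subset X$ be the ramification curve. Choose a pencil of lines through a point $o\notin D$ with respect to which $D$ is braided, and a generic line $\ell_\infty$ of it, which meets $D$ transversally in $d$ smooth points. Put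
$$\mathbb C^2=\mathbb{CP}^2\setminus\ell_\infty,\quad G=\pi_1(\mathbb C^2\setminus D,*),\quad L=f^{-1}(\ell_\infty),\quad Y=X\setminus(R\cup L),\quad\mathcal H=H_1(Y;\mathbb Z).$$

**Theorem B.** For every compact connected symplectic 4-manifold $X$ as above and all large $k$, taking homology classes of the $n$ lifts induces an isomorphism $\phi:\mathrm{Ab}\,G^0\to\mathcal H^n_0\simeq\mathcal H^{n-1}$. Moreover there is an exact sequence
$$0\to\mathbb Z^2/\Lambda_k\to\mathcal H\to H_1(X;\mathbb Z)\to0.\tag{5}$$

Theorem A follows at once, since $\mathcal H=\mathbb Z^2/\Lambda_k$ when $H_1(X;\mathbb Z)=0$. Two consequences, Theorem C and Corollary D, come in Section 12.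

The following standard facts are used (Auroux, Invent. Math. 139 (2000); Auroux–Katzarkov, Invent. Math. 142 (2000)).

* **(F1)** In suitable oriented local coordinates $f$ is a local diffeomorphism, or $(x,y)\mapsto(x^2,y)$, or $(x,y)\mapsto(x^3-xy,y)$. $R$ is a smooth symplectic curve. $R\to D$ is bijective except over nodes, where two distinct points of one fibre have the same image. $D$ has only nodes (of either sign) and cusps as singularities.
* **(F2)** $D$ is braided, and its braid monodromy factorizes the full twist $\Delta_d^2$. By Zariski–van Kampen, $G=\langle\gamma_1,\dots,\gamma_d\mid\gamma_i=\beta_j(\gamma_i)\ \forall i,j\rangle$, where the $\gamma_i$ are meridians in a generic line of the pencil and the $\beta_j$ are braids acting on the free group $F_d$. Each $\beta_j(\gamma_i)$ is a conjugate $W\gamma_{i'}W^{-1}$ of a generator.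
* **(F3)** $R$ is the zero set of the Jacobian $j_k=\wedge^2\partial f_k$, a section of $K_X\otimes\mathcal L^{\otimes3k}$; in particular $[R]=K_X+3[L]$ with $[L]=\frac k{2\pi}[\omega]$. The $j_k$ are asymptotically holomorphic and uniformly transverse to $0$: with respect to $g_k=kg$ there is $C>0$ independent of $k$ with $|\nabla^rj_k|\le C$ for $r\le2$, $|\nabla^r\bar\partial j_k|\le Ck^{-1/2}$ for $r\le1$, and, wherever $|j_k|<1/C$, $\nabla j_k$ is surjective with $|\nabla j_k|\ge1/C$.

The third model in (F1) deserves a look. Its Jacobian is $3x^2-y$, so $R$ is the smooth curve $y=3x^2$. The image of $R$ is $(-2x^3,3x^2)$, the cusp $27u^2=4v^3$. The complement of a cusp in a small ball has fundamental group $\langle a,b\mid aba=bab\rangle$ with $a,b$ meridians. The covering has three sheets that come together there, so $a$ and $b$ act by two distinct transpositions of these three sheets.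

Compare now with Section 1. There a chain of generators was given, all half-twists were conjugate by definition, and the coefficient group was $\mathbb Z$, generated by an element whose lifts we could compute. Here the group $G$ has $d$ generators and relations that we do not know. We shall recover conjugacy and braid relations from the topology of $R$ and from a cusp, and this must be done first. The case $n=4$ also has to be allowed, and Step 1 above needed a fifth sheet.

## 3. The ramification curve is connected and $D$ has cusps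

**Lemma 2.** For $k$ large: (a) $R$ is connected, so $D$ is irreducible and all meridians of $D$ are conjugate in $G$; (b) $D$ has at least one cusp; (c) $n\ge4$.

*Proof.* (c) $n=\int(k\omega/2\pi)^2\to\infty$.

(a) The plan is Morse theory for $h=\log|j_k|^2$ on $X\setminus R$: all critical points will have index at least $2$. Write $j=j_k$. Let $J$ be the almost complex structure, $g=\omega(\cdot,J\cdot)$, and give $\mathcal L$ a connection with curvature $-i\omega$.

*Location of critical points.* At a critical point of $h$, the $(1,0)$ part of $d|j|^2=0$ is $\langle\partial j,j\rangle+\langle j,\bar\partial j\rangle=0$. Since $j$ is a nonzero vector of a line there, $|\partial j|=|\bar\partial j|=O(k^{-1/2})$. So $|\nabla j|<1/C$ for $k$ large, hence $|j|\ge1/C$.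

*The Hessian.* Where $|j|\ge1/C$, write $\nabla j=\alpha j$. Then $dh=\alpha+\bar\alpha$, and $\nabla(\alpha j)=(d\alpha-\alpha\wedge\alpha)j=(d\alpha)j$ shows that $d\alpha=F$, the curvature. The curvature of $K_X$ is $O(k^{-1})$ in $g_k$-norm, so $iF=3k\omega+O(k^{-1})$. The form $\beta=\alpha^{0,1}=\bar\partial j/j$ satisfies $\beta,\nabla\beta=O(k^{-1/2})$ by (F3). Now $\partial h=\alpha^{1,0}+\bar\beta=\alpha-\beta+\bar\beta$, so $d\partial h=F+O(k^{-1/2})$. On $(1,0)$ forms composition with $J$ is multiplication by $i$, and on $(0,1)$ forms by $-i$. So $dh\circ J=i\partial h-i(dh-\partial h)=2i\,\partial h-i\,dh$, and therefore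
$$d(dh\circ J)=2iF+O(k^{-1/2})=6k\omega+O(k^{-1/2}).$$
At a critical point, a torsion-free connection gives $d(dh\circ J)(v,w)=\mathrm{Hess}(v,Jw)-\mathrm{Hess}(w,Jv)$, because the terms with $\nabla J$ are multiplied by $dh=0$. With $w=Jv$ this is $-\mathrm{Hess}(v,v)-\mathrm{Hess}(Jv,Jv)$. So for $v\ne0$
$$\mathrm{Hess}(v,v)+\mathrm{Hess}(Jv,Jv)=-(6+o(1))|v|^2_{g_k}<0.$$
A real subspace $V\subset T_pX$ of dimension $\ge3$ meets $JV$ in dimension $\ge2$, so it contains some $v\ne0$ together with $Jv$. Hence $\mathrm{Hess}$ is not positive semidefinite on $V$, and so it has at least two negative eigenvalues.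

*Conclusion.* The critical set is compact in $X\setminus R$, and having two negative eigenvalues is an open condition. So a $C^2$-small perturbation of $h$, compactly supported in $X\setminus R$ near the critical set, is a Morse function with all indices $\ge2$. For $c\gg0$ the set $\{h\le-c\}$ is a tubular neighborhood of $R$, because $j$ is transverse to $0$, and $X$ is obtained from it by attaching handles of index $\ge2$. It is nonempty, since otherwise the Morse function would have a minimum on the compact manifold $X$, of index $0$. A handle of index $\ge2$ is attached along a connected set and does not change the number of components. As $X$ is connected, so is $R$. The smooth part of $D$ is the image of $R$ minus finitely many points; it is connected, so all positive meridians are conjugate.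

(b) Let $\nu,\kappa$ be the numbers of nodes and cusps. Points of $\mathbb{CP}^2\setminus D$, smooth points of $D$, nodes and cusps have respectively $n,n-1,n-2,n-2$ preimages. Also $e(D)=e(R)-\nu$, and the smooth part of $D$ has Euler characteristic $e(R)-2\nu-\kappa$. Hence
$$e(X)=n(3-e(R)+\nu)+(n-1)(e(R)-2\nu-\kappa)+(n-2)(\nu+\kappa)=3n-e(R)-\kappa.$$
By adjunction $-e(R)=R\cdot(R+K_X)=(K_X+3[L])\cdot(2K_X+3[L])$, and $n=[L]^2$. So
$$\kappa=12[L]^2+9K_X\cdot[L]+2K_X^2-e(X)=12k^2\int\Big(\frac\omega{2\pi}\Big)^2+O(k)>0$$
for $k$ large. $\square$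

## 4. Passing to the affine complement

The projective group carries the finite-order morphism $\delta_k$; the affine group $G$ carries an integral one, which is more convenient. Let $T\subset G$ be the set of meridians of $D$. The relations in (F2) identify conjugates of generators, so $\gamma_i\mapsto1$ defines a homomorphism $\delta:G\to\mathbb Z$. Let $K\subset G$ be the normal subgroup generated by commutators of meridians with disjoint images under $\theta$, and put $\Gamma=G/K$, $\Gamma^0=\ker(\theta,\delta)\subset\Gamma$, $c=\gamma_1\cdots\gamma_d$. We let $gg'$ mean "first $g'$, then $g$", so that $\theta$ is a homomorphism for the left action on sheets.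

**Lemma 3.** The element $c$ is central in $G$, $\theta(c)=1$, $\delta(c)=d$, $\bar G=\Gamma/\langle c\rangle$, and $\Gamma\to\bar G$ restricts to an isomorphism $\Gamma^0\to G^0$.

*Proof.* The product of all $\beta_j$ is $\Delta_d^2$, which acts on $F_d$ as conjugation by $c^{\pm1}$. Each $\beta_j$ acts trivially on the images of the generators in $G$, so $c$ is central. A line $\ell$ of the pencil meets $\mathbb C^2$ in $\ell\setminus\{o\}$, and $c$ is a loop in it surrounding all of $\ell\cap D$. So $c$ can be placed as a loop encircling $o$ inside a small ball $B\ni o$ disjoint from $D$. There it generates $\pi_1(B\setminus\ell_\infty)\simeq\mathbb Z$, so $c^{\pm1}$ is a meridian of $\ell_\infty$. Since $\ell_\infty\setminus D$ is connected, the kernel of $G\to\pi_1(\mathbb{CP}^2\setminus D)$ is normally generated by $c$; as $c$ is central, the kernel is $\langle c\rangle$. Since $\theta$ factors through $\pi_1(\mathbb{CP}^2\setminus D)$, $\theta(c)=1$, and clearly $\delta(c)=d$.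

Every meridian of $D$ in $\mathbb{CP}^2\setminus D$ can be pushed off $\ell_\infty$, so $K$ maps onto $K_k$ and $\bar G=\Gamma/\langle c\rangle$. The map $\Gamma^0\to G^0$ is injective, because $\delta(c^m)=dm$ vanishes only for $m=0$. It is surjective: a lift to $\Gamma$ of an element of $G^0$ has trivial $\theta$ and $\delta=dm$ for some $m$, and multiplying by $c^{-m}$ puts it in $\Gamma^0$. $\square$

**The monodromy group.** $X\setminus f^{-1}(D)$ stays connected after $L$ is removed, so $\theta(G)$ is transitive. It is generated by the transpositions $\theta(\gamma_i)$, so $\theta(G)=S_n$. The set $\theta(T)$ is conjugation invariant, so it consists of all transpositions.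

**The curve $L$.** It is smooth: near a fold point $f=(x^2,y)$, and $\ell_\infty$, being transverse to $D$, is a graph $v=q(u)$, whose preimage $y=q(x^2)$ is smooth. It is connected, since $L\to\ell_\infty$ is isotopic to the covering of a nearby generic line of the pencil, whose monodromy is generated by the $\theta(\gamma_i)$ and is transitive.

## 5. The lifting homomorphism and the group $\mathcal H$

**Lemma 4.** The sequence (5) is exact.

*Proof.* $R$ and $L$ are connected closed oriented surfaces meeting in finitely many points. By duality $H_j(X,Y)\simeq H^{4-j}(R\cup L)$, which is $\mathbb Z^2$ for $j=2$ and $0$ for $j=1$. The sequence of the pair is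
$$H_2(X)\xrightarrow{\ \alpha\mapsto(R\cdot\alpha,\,L\cdot\alpha)\ }\mathbb Z^2\to\mathcal H\to H_1(X)\to0.$$
As $[R]=K_X+3[L]$, the automorphism $(r,l)\mapsto(r-3l,l)$ of $\mathbb Z^2$ carries the image of $H_2(X)$ to $\Lambda_k$. $\square$

**The homomorphism $\Phi$.** Let $f^{-1}(*)=\{p_1,\dots,p_n\}$ and choose paths from a base point of $X\setminus(f^{-1}(D)\cup L)$ to the $p_i$. For $g\in G$ let $h_i(g)\in\mathcal H$ be the class of the lift of $g$ starting at $p_i$, closed up by these paths, and put $\hat h(g)_{\theta(g)i}=h_i(g)$. The lift of $gg'$ at $p_i$ is the lift of $g'$ at $p_i$ followed by the lift of $g$ at $p_{\theta(g')i}$, so $h_i(gg')=h_i(g')+h_{\theta(g')i}(g)$. In terms of $\hat h$ this reads $\hat h(gg')=\hat h(g)+\theta(g)\hat h(g')$. So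
$$\Phi:G\to\mathcal H^n\rtimes S_n,\qquad\Phi(g)=(\hat h(g),\theta(g)),$$
is a homomorphism.

**Lifts of a meridian.** If $t\in T$ and $\theta(t)=(ij)$, then $\Phi(t)$ is small over $(ij)$. Indeed the disc of the meridian lifts at each $p_l$, $l\ne i,j$, to a disc. This disc misses $R$, because the only point of $R$ over its center is the fold point joining sheets $i$ and $j$, and it misses $L$. So $h_l(t)=0$.

By the facts on small elements, $\Phi$ is defined on $\Gamma$. The sum of the coordinates is a homomorphism $\Gamma\to\mathcal H$ that is constant on the conjugacy class $T$, so it is $\delta$ times a fixed element and vanishes on $\Gamma^0$. Hence $\Phi$ restricts to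
$$\phi:\Gamma^0\to\mathcal H^n_0,\qquad\phi(gxg^{-1})=\theta(g)\phi(x)\quad(g\in\Gamma),\tag{6}$$
the second formula being (1) with $\pi=1$. This is the map $\phi_k$. By Lemmas 3 and 4, Theorem B now says that $\phi:\mathrm{Ab}\,\Gamma^0\to\mathcal H^n_0$ is an isomorphism.

Next we need to know exactly what one lift forgets. Let $G_j=\{g\in G:\theta(g)j=j\}\simeq\pi_1(X\setminus(f^{-1}(D)\cup L),p_j)$. On $G_j$ we have $\hat h_j=h_j$, and this is a homomorphism to $\mathcal H$.

**Lemma 5.** $\hat h_1:G_1\to\mathcal H$ is surjective, and its kernel is generated by $[G_1,G_1]$ and $T\cap G_1$.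

*Proof.* Let $C'=f^{-1}(D)\cap Y$. By (F1), $f$ is a local diffeomorphism along $C'$. So the closed subset $C'\subset Y$ is a smooth surface over the smooth points of $D$, together with finitely many exceptional points over nodes and cusps. Generic loops in $Y$ avoid $C'$, so $G_1=\pi_1(Y\setminus C',p_1)\to\pi_1(Y,p_1)$ is surjective, and so is the map to $\mathcal H=H_1(Y)$. A null-homotopy in $Y$ of a loop in $Y\setminus C'$ can be made smooth, disjoint from the exceptional points (codimension 4) and transverse to the smooth part of $C'$. It then meets $C'$ in finitely many points. So the kernel of $G_1\to\pi_1(Y)$ is normally generated by meridians of $C'$ at points over smooth points of $D$. As $f$ is a local diffeomorphism there, $f$ maps such a meridian based at $p_1$ to an element of $T\cap G_1$ or its inverse. Conversely, $\hat h_1(t)=0$ for $t\in T\cap G_1$, since $\Phi(t)$ is small over some $(kl)$ with $k,l\ne1$. Finally $T\cap G_1$ is stable under conjugation by $G_1$. $\square$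

**Two sheets are too few.** Here is a check that the theorem is not formal. Let $f:X\to\mathbb{CP}^2$ be a double cover branched along a smooth complex curve $D$ of degree $2m$. Classically $\pi_1(\mathbb{CP}^2\setminus D)$ is cyclic of order $2m$. So $G$ has a central subgroup $\langle c\rangle$ with cyclic quotient; it is therefore abelian and equals $H_1(\mathbb C^2\setminus D)=\mathbb Z$. There are no disjoint transpositions, so $\Gamma=\mathbb Z$ and $\Gamma^0=\ker\delta=0$. But $Y$ is the connected double cover of $\mathbb C^2\setminus D$ with group $2\mathbb Z$, so $\mathcal H\simeq\mathbb Z$ and $\mathcal H^2_0\simeq\mathbb Z$, and $\phi$ is not surjective. By Lemma 2(c) such coverings do not occur for $k$ large. We shall see where a third and a fourth sheet are used.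

## 6. Meridians in $E=\Gamma/[\Gamma^0,\Gamma^0]$

Let $A=\mathrm{Ab}\,\Gamma^0\subset E$, written additively. Write $[g]\in E$ for the image of $g\in G$, and let $T_{ij}=T_{ji}\subset E$ be the set of images of meridians over $(ij)$. By the definition of $K$, elements of $T_{ij}$ and $T_{kl}$ commute if $\{i,j\}\cap\{k,l\}=\emptyset$. Let
$$Q=E/A=\mathrm{im}(\theta,\delta)=\{(\sigma,m)\in S_n\times\mathbb Z:\mathrm{sgn}\,\sigma=(-1)^m\}.$$
This is indeed the image: it contains all $((ij),1)$, hence $(1,2)$, and these generate the right side. $Q$ acts on $A$ by conjugation. Let $\tau_{ij}\in\mathrm{Aut}\,A$ be the action of $((ij),1)$, and put $A_{ij}=(1-\tau_{ij})A$. If $q\in Q$ lies over $\sigma$, then $q\tau_{ij}q^{-1}=\tau_{\sigma(i)\sigma(j)}$, so $qA_{ij}=A_{\sigma(i)\sigma(j)}$. For $x\in A$ and $a\in T_{ij}$,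
$$xax^{-1}=x\,(ax^{-1}a^{-1})\,a=\big((1-\tau_{ij})x\big)\,a.\tag{7}$$

**Step 6.1: $T_{ij}=A_{ij}\,a$ for every $a\in T_{ij}$.** This says how many meridians lie over one transposition. Take $(ij)=(12)$ and $a'\in T_{12}$. By Lemma 2(a), $a'=gag^{-1}$ with $g\in E$, and $\theta(g)\in\langle(12)\rangle\times S_{\{3,\dots,n\}}$. As in Section 1, choose $b$ in the subgroup generated by $a$ and the $T_{kl}$ ($k,l\ge3$) with $\theta(b)=\theta(g)$; then $b$ commutes with $a$. Since $\theta(gb^{-1})=1$, $\delta(gb^{-1})$ is even, say $2m$. So $x=gb^{-1}a^{-2m}$ lies in $A$, and $xax^{-1}=gag^{-1}=a'$. By (7), $a'\in A_{12}a$. Conversely, (7) shows $A_{12}a\subset T_{12}$. The case of a general $(ij)$ is the same.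

**Step 6.2: $(1-\tau_{kl})(1-\tau_{ij})=0$ for disjoint $(ij),(kl)$.** This is the effect of $K$ on $A$, the analogue of Step 3 in Section 1. Let $a\in T_{ij}$, $b\in T_{kl}$, $x\in A$. Then $b$ commutes with $a$ and with $xax^{-1}=((1-\tau_{ij})x)a$, hence with $(1-\tau_{ij})x$.

**Step 6.3: there are $t_i\in T_{i,i+1}$ $(1\le i\le n-1)$ satisfying the braid relations.** This recovers the chain that Section 1 had for free. Call a pair $(a,b)$ *braided* if $aba=bab$. By Lemma 2(b) there is a cusp, and there we find meridians $a,b$ with $aba=bab$ over distinct transpositions with one common index. Conjugating, we may assume $a\in T_{12}$ and $b\in T_{23}$; put $t_1=a$, $t_2=b$. Suppose $(t_{i-1},t_i)$ is braided and $i+2\le n$. Put $y=t_{i-1}t_it_{i-1}^{-1}=t_i^{-1}t_{i-1}t_i\in T_{i-1,i+1}$, where the two expressions agree by the braid relation. The pair $(y,t_i)$ is the conjugate by $t_i^{-1}$ of $(t_{i-1},t_i)$, so it is braided. Choose $e\in T_{i-1,i+2}$; it commutes with $t_i$. Then $t_{i+1}=eye^{-1}\in T_{i+1,i+2}$, and $(t_{i+1},t_i)=(eye^{-1},et_ie^{-1})$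 is braided. The commutations $t_it_j=t_jt_i$ for $|i-j|\ge2$ are automatic.

**Step 6.4: $A=\sum_{i,j}A_{ij}$.** This gives generators of $A$. Let $B=\sum A_{ij}$. It is $Q$-stable, hence normal in $E$. In $\bar E=E/B$ each $T_{ij}$ becomes one element $\bar t_{ij}$ by Step 6.1, and $g\bar t_{ij}g^{-1}=\bar t_{\theta(g)i,\,\theta(g)j}$. The subgroup generated by the images $\bar t_i$ of the $t_i$ maps onto $S_n$, so it contains all $\bar t_{ij}$; as $E$ is generated by meridians, it is $\bar E$. Every element of $\ker(\theta|_{\bar E})$ commutes with all $\bar t_{ij}$, so it is central. In particular the $\bar t_i^{\,2}$ are central; being conjugate, they equal one central element $\zeta$. By Step 6.3, $\bar E/\langle\zeta\rangle$ is a quotient of the Coxeter group $S_n$, and it maps onto $S_n$. So $\ker(\theta|_{\bar E})=\langle\zeta\rangle$. Since $\delta(\zeta)=2$, no nontrivial power of $\zeta$ is killed by $\delta$, so $\bar E\to Q$ is injective. Its kernel is $A/B$, so $A=B$.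

**Step 6.5: $Q$ acts on $A$ through $S_n$.** This replaces Step 1 of Section 1 and works for $n=4$. Let $z$ be the action of $(1,2)$, which generates $\ker(Q\to S_n)$; then $z=\tau_{ij}^2$ for all $i,j$. Given $(kl)$, choose $(ij)$ disjoint from it, which is possible as $n\ge4$. By Step 6.2,
$$(1-z)(1-\tau_{kl})=(1+\tau_{ij})(1-\tau_{ij})(1-\tau_{kl})=0.$$
So $1-z$ kills every $A_{kl}$, hence $A$ by Step 6.4. From now on $A$ is an $S_n$-module, $\tau_{ij}$ is the action of $(ij)$, and $\tau_{ij}^2=1$.

## 7. The cocycle identity and $A$ as a quotient of $M\otimes\mathbb Z^n_0$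

Put $M=A_{12}$; this is the coefficient group, which in Section 1 was $\mathbb Zf_{12}$. We have $\tau_{12}=-1$ on $M$, since $\tau_{12}(1-\tau_{12})=\tau_{12}-1$, and $S_{\{3,\dots,n\}}$ acts trivially on $M$ by Step 6.2. For $u\in M$ define $u_{ij}=\sigma u$ for any $\sigma$ with $\sigma(1)=i$, $\sigma(2)=j$. Two such $\sigma$ differ by an element of $S_{\{3,\dots,n\}}$ on the right, so this is well defined. We have $\sigma u_{ij}=u_{\sigma(i)\sigma(j)}$, $u_{12}=u$, $u_{ji}=-u_{ij}$, and $u\mapsto u_{ij}$ is an isomorphism $M\to A_{ij}$.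

**Step 7.1: for all $u\in M$ and distinct $i,j,k$,**
$$u_{ij}+u_{jk}+u_{ki}=0.\tag{8}$$
In Section 1 this was visible from $f_{ij}=x_{ik}-x_{jk}$. Now there are no $x_{ij}$ to subtract, and the identity must be extracted from the module. Let $w_{ijk}=u_{ij}+u_{jk}+u_{ki}$ and $w(u)=w_{123}$.

*The sum lies in $M$.* Write $u=(1-\tau_{12})x$ and let $\varsigma$ be the action of the cycle $(123)$. Then $w(u)=(1+\varsigma+\varsigma^2)u$. Since $\tau_{12}\varsigma\tau_{12}=\varsigma^2$, the element $1+\varsigma+\varsigma^2$ commutes with $\tau_{12}$, so $w(u)=(1-\tau_{12})(1+\varsigma+\varsigma^2)x\in M$.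

*It is invariant and killed by $2$.* By Step 6.2, $(1-\tau_{34})w(u)=0$, that is, $w_{123}=w_{124}$. Applying $S_n$, $w_{ijk}=w_{ijl}$ for distinct $i,j,k,l$. With $w_{ijk}=w_{jki}$, this lets us replace any one index by an unused one. Then $w_{ijk}=w_{ljk}=w_{lik}=w_{jik}$, where $l$ is a fourth index. So the order of the indices does not matter, and neither does the set of indices; all $w_{ijk}$ are equal, and $w(u)$ is $S_n$-invariant. On the other hand, $w_{jik}=-w_{ijk}$ from the definition. So $2w(u)=0$.

*It is zero.* By Step 6.4, $M=(1-\tau_{12})A=\sum(1-\tau_{12})A_{ij}$. Here $(1-\tau_{12})A_{ij}=0$ for $i,j\ge3$, and $(1-\tau_{12})A_{12}=2M$. For $j\ge3$, $(1-\tau_{12})u_{1j}=u_{1j}+u_{j2}=u+w(u)$, because $w_{1j2}=w(u)$; likewise $(1-\tau_{12})u_{2j}=-(u+w(u))$. The elements $u+w(u)$ form a subgroup, as $w$ is additive. It contains $2M$, since $2v=2v+w(2v)$. Hence $M=\{u+w(u):u\in M\}$. As $w(u)\in M$ is $S_n$-invariant and killed by $2$, $w(w(u))=3w(u)=w(u)$. So $w(u+w(u))=2w(u)=0$, and therefore $w\equiv0$ on $M$.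

**Step 7.2: a surjection $\lambda:M\otimes\mathbb Z^n_0\to A$ with $\lambda(u\otimes(e_i-e_j))=u_{ij}$.** Define $\lambda$ on the basis by $\lambda(u\otimes(e_1-e_j))=u_{1j}$. By (8), $\lambda(u\otimes(e_i-e_j))=u_{1j}-u_{1i}=u_{ij}$ for all $i\ne j$. By Step 6.4, $\lambda$ is surjective.

**Step 7.3: every pair $a\in T_{ij}$, $b\in T_{jk}$ with $i,j,k$ distinct is braided in $E$.** One cusp gave one braided pair; now we get all of them. By conjugation take $(i,j,k)=(1,2,3)$, and by Step 6.1 write $a=m_{12}t_1$, $b=m'_{23}t_2$ with $m,m'\in M$. Let $x=m'_{13}+(m-m')_{14}\in A$, with a fourth index once more. By (8),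
$$(1-\tau_{12})x=(m'_{13}-m'_{23})+\big((m-m')_{14}-(m-m')_{24}\big)=m'_{12}+(m-m')_{12}=m_{12},$$
and $(1-\tau_{23})x=m'_{13}-m'_{12}=m'_{23}$. By (7), $(a,b)=(xt_1x^{-1},xt_2x^{-1})$, which is braided.

## 8. What a vanishing lift does not tell us

Let $\eta(u)\in\mathcal H$ be the first coordinate of $\phi(u)$ for $u\in M$; this is a homomorphism $\eta:M\to\mathcal H$. If $u=(1-\tau_{12})x$, then by (6) $\phi(u)=(1-(12))\phi(x)$ is a multiple of $e_1-e_2$. So $\phi(u)=\eta(u)(e_1-e_2)$, and by equivariance
$$\phi(u_{ij})=\eta(u)(e_i-e_j),\qquad\phi\circ\lambda=\eta\otimes\mathrm{id}.\tag{9}$$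
The natural thing to do is to finish as in Section 1, by showing that $\eta$ is injective. There it was immediate, because $M$ had the generator $f_{12}$, with $\eta(f_{12})=1\in\mathbb Z$. Here no generators of $M$ are known, so we have to argue with an element $x\in A$ with $\phi(x)=0$ and show, say, that it commutes with all meridians.

Represent $x$ by $g\in G$. By Lemma 5, vanishing of the first lift means that $g$ is a product of commutators of elements of $G_1$ and of elements of $T\cap G_1$ and their inverses. Vanishing of the second lift gives another expression, in $G_2$, and so on. At this point the argument stops. Elements of $G_1$ permute the sheets $2,\dots,n$, so their commutators are not in $[\Gamma^0,\Gamma^0]$ in general, and nothing combines $n$ unrelated expressions of $g$ into one. The map $\phi$ goes from $E$ to the homology of $Y$, and there is no map back.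

Lemma 5 also says what would help. *A homomorphism $\mu_1:G_1\to M$ that kills $T\cap G_1$ automatically kills every $g\in G_1$ with vanishing first lift*, and it factors through $\hat h_1$. So we want homomorphisms $\mu_j:G_j\to M$, compatible for all $j$, that still remember how $x$ acts on meridians. Such a family is what one gets from a homomorphism
$$\Psi:G\to M^n\rtimes S_n\quad\text{over }S_n,\text{ sending meridians to small elements.}$$
It goes out of $G$, and the value on a meridian should record which element of $T_{ij}=A_{ij}a$ it is. But $T_{ij}$ has no distinguished element $a$, so the labels must be chosen, and chosen coherently for all $i,j$. This is the next task.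

## 9. Coherent labels for meridians

For ordered pairs, let $U_{ij}$ be the set $T_{ij}$ with $M$ acting by $m\cdot t=m_{ij}t$. By Step 6.1 and $M\simeq A_{ij}$, the action is free and transitive. $U_{ji}$ is the same set with the opposite action. Call a map $\xi_{ij}:U_{ij}\to M$ equivariant if $\xi_{ij}(m_{ij}t)=m+\xi_{ij}(t)$. For distinct $i,j,k$ let
$$\circ:U_{ij}\times U_{jk}\to U_{ik},\qquad t\circ s=tst^{-1}.$$

**Step 9.1: $\circ$ is biequivariant and associative.** These are the rules that make coherent labels possible. First,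
$$(m_{ij}t)\circ(m'_{jk}s)=\big(m_{ij}+\tau_{ij}m'_{jk}-\tau_{ik}m_{ij}\big)(t\circ s)=(m+m')_{ik}\,(t\circ s),\tag{10}$$
since moving $m_{ij}^{-1}$ to the left past $tst^{-1}\in T_{ik}$ applies $\tau_{ik}$ to it, $\tau_{ij}m'_{jk}=m'_{ik}$, and $m_{ij}-m_{kj}=m_{ik}$ by (8). Second, for distinct $i,j,k,l$ and $t\in U_{ij}$, $s\in U_{jk}$, $r\in U_{kl}$,
$$(t\circ s)\circ r=ts(t^{-1}rt)s^{-1}t^{-1}=tsrs^{-1}t^{-1}=t\circ(s\circ r),$$
as $t$ and $r$ commute.

**Step 9.2: there are equivariant bijections $\xi_{ij}:U_{ij}\to M$ $(i\ne j)$ with**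
$$\xi_{ik}(t\circ s)=\xi_{ij}(t)+\xi_{jk}(s)\qquad(i,j,k\text{ distinct},\ t\in U_{ij},\ s\in U_{jk}).\tag{11}$$
We choose labels on pairs starting with $1$ and propagate them by $\circ$. Equivariant maps between free transitive $M$-sets are bijective, so only equivariance needs attention.

*Pairs $(1,i)$ and $(i,j)$ with $i,j\ge2$.* Choose equivariant $\xi_{1i}$ arbitrarily. For distinct $i,j\ge2$ put $\xi_{ij}(s)=\xi_{1j}(t\circ s)-\xi_{1i}(t)$ with $t\in U_{1i}$. By (10), changing $t$ to $m_{1i}t$ adds $m$ to both terms, so this is independent of $t$; it is equivariant in $s$. For distinct $i,j,k\ge2$, $s\in U_{ij}$, $r\in U_{jk}$, $t\in U_{1i}$, associativity gives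
$$\xi_{ik}(s\circ r)=\xi_{1k}((t\circ s)\circ r)-\xi_{1i}(t)=\xi_{jk}(r)+\xi_{1j}(t\circ s)-\xi_{1i}(t)=\xi_{ij}(s)+\xi_{jk}(r),$$
where the middle equality uses $t\circ s\in U_{1j}$ to compute $\xi_{jk}(r)$.

*Pairs $(i,1)$.* For $i\ge2$ and $s\in U_{i1}$ put $\xi_{i1}(s)=\xi_{ik}(s\circ r)-\xi_{1k}(r)$ with $k\ne1,i$ and $r\in U_{1k}$. It is independent of $r$ and equivariant in $s$, by (10). It is independent of $k$: for $l\ne1,i,k$ and $q\in U_{kl}$, computing with $l$ and $r\circ q\in U_{1l}$ gives
$$\xi_{il}(s\circ(r\circ q))-\xi_{1l}(r\circ q)=\xi_{il}((s\circ r)\circ q)-\xi_{1l}(r\circ q)=\xi_{ik}(s\circ r)-\xi_{1k}(r),$$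
since $\xi_{kl}(q)$ appears in both terms and cancels.

*The identity (11).* It has been shown when no index is $1$, and it holds by definition for the triples $(1,i,j)$ and $(i,1,k)$. For $(j,i,1)$, $t\in U_{ji}$, $s\in U_{i1}$, choose $k\notin\{1,i,j\}$ and $r\in U_{1k}$:
$$\xi_{j1}(t\circ s)=\xi_{jk}(t\circ(s\circ r))-\xi_{1k}(r)=\xi_{ji}(t)+\xi_{ik}(s\circ r)-\xi_{1k}(r)=\xi_{ji}(t)+\xi_{i1}(s).$$

**Step 9.3: $\xi_{ij}(t)+\xi_{ji}(t)=\varepsilon$ is the same for all $i\ne j$ and $t\in T_{ij}$, and**
$$\xi_{ki}(sts^{-1})=\xi_{kj}(t)-\xi_{ij}(s)\qquad(s\in T_{ij},\ t\in T_{jk}).\tag{12}$$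
This controls the two labels of one meridian. The actions on $U_{ij}$ and $U_{ji}$ are opposite, so the sum depends only on $\{i,j\}$; call it $\varepsilon_{ij}$. Let $s\in T_{ij}$, $t\in T_{jk}$, and $r=sts^{-1}=t^{-1}st\in T_{ik}$, where the equality is Step 7.3. From $r=s\circ t$ we get $\xi_{ik}(r)=\xi_{ij}(s)+\xi_{jk}(t)$. From $s=trt^{-1}=t\circ r$, with $t\in U_{jk}$ and $r\in U_{ki}$, we get $\xi_{ji}(s)=\xi_{jk}(t)+\xi_{ki}(r)$, that is, $\xi_{ki}(r)=\xi_{ji}(s)-\xi_{jk}(t)$. Adding the two, $\varepsilon_{ik}=\varepsilon_{ij}$. This holds for all distinct $i,j,k$, so $\varepsilon_{ij}$ is a constant $\varepsilon$. Substituting $\xi_{ji}(s)=\varepsilon-\xi_{ij}(s)$ and $\xi_{jk}(t)=\varepsilon-\xi_{kj}(t)$ gives (12).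

## 10. The homomorphism $\Psi:G\to M^n\rtimes S_n$

For $t\in T_{ij}$ define the small element
$$\Psi(t)=\big(\xi_{ij}(t)e_i+\xi_{ji}(t)e_j,\ (ij)\big)\in M^n\rtimes S_n.$$

**Step 10.1: $\Psi(sts^{-1})=\Psi(s)\Psi(t)\Psi(s)^{-1}$ for all $s,t\in\bigcup T_{ij}$.** We need this because the relations of $G$ are conjugations of meridians. There are three cases, each computed with (1).

*Disjoint transpositions.* $s$ and $t$ commute, and so do the small elements $\Psi(s),\Psi(t)$.

*One common index,* $s\in T_{ij}$, $t\in T_{jk}$. Let $v,w$ be the vectors of $\Psi(s),\Psi(t)$. Then $(ij)w=\xi_{jk}(t)e_i+\xi_{kj}(t)e_k$ and $(ik)v=\xi_{ij}(s)e_k+\xi_{ji}(s)e_j$. So the right side is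
$$\big((\xi_{ij}(s)+\xi_{jk}(t))e_i+(\xi_{kj}(t)-\xi_{ij}(s))e_k,\ (ik)\big),$$
which is $\Psi(sts^{-1})$ by (11) and (12).

*The same transposition,* $s,t\in T_{ij}$, $t=m_{ij}s$. Then $sts^{-1}=sm_{ij}=(\tau_{ij}m_{ij})s=(-m)_{ij}s$, so $\xi_{ij}(sts^{-1})=\xi_{ij}(s)-m=2\xi_{ij}(s)-\xi_{ij}(t)$. The right side has $i$-coordinate $\xi_{ij}(s)+\xi_{ji}(t)-\xi_{ji}(s)$, which equals $2\xi_{ij}(s)-\xi_{ij}(t)$ by Step 9.3. The $j$-coordinate follows by exchanging $i$ and $j$.

Applying the identity to $s$ and $s^{-1}ts$ gives the same identity for conjugation by $s^{-1}$. By induction it holds for conjugation by every word $W$ in elements of $\bigcup T_{ij}$ and their inverses, where $\Psi(W)$ denotes the corresponding product.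

**Step 10.2: there is a homomorphism $\Psi:G\to M^n\rtimes S_n$ over $S_n$ with $\Psi(t)=\Psi([t])$ for every meridian $t\in T$.** Define it on $F_d$ by $\gamma_i\mapsto\Psi([\gamma_i])$. By (F2) a defining relation has the form $\gamma_i=W\gamma_{i'}W^{-1}$, and it holds in $E$. By Step 10.1, $\Psi([\gamma_i])=\Psi(W)\Psi([\gamma_{i'}])\Psi(W)^{-1}$, so the relation is respected. Every meridian is conjugate in $G$ to some $\gamma_i$ by a word in the generators, so the last claim again follows from Step 10.1.

**Step 10.3: $\Psi$ on $\ker\theta$ depends only on the homology of the lifts.** This is the promised map back. Let $\mu_j:G_j\to M$ be the $j$-th coordinate of $\Psi$. It is a homomorphism, since the permutations involved fix $j$. It kills $T\cap G_j$, since a meridian there goes to a small element over some $(kl)$ with $k,l\ne j$. As $M$ is abelian, Lemma 5 gives a homomorphism $\bar\mu:\mathcal H\to M$ with $\mu_1=\bar\mu\circ\hat h_1$ on $G_1$. If $\theta(q)1=j$ and $g\in G_1$, formula (1) shows that the $j$-coordinates of $\Psi(qgq^{-1})$ and $\Phi(qgq^{-1})$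 equal the $1$-coordinates of $\Psi(g)$ and $\Phi(g)$: the two contributions of the conjugating vector are its $j$-coordinate with opposite signs, because $\theta(qgq^{-1})$ fixes $j$. As $G_j=qG_1q^{-1}$, we get $\mu_j=\bar\mu\circ\hat h_j$ on $G_j$ for all $j$, with the same $\bar\mu$. In particular, for $g\in\ker\theta$,
$$\Psi(g)=\big((\bar\mu(\hat h_1(g)),\dots,\bar\mu(\hat h_n(g))),\,1\big).\tag{13}$$

**Step 10.4: if $x\in A$ and $\phi(x)=0$, then $(1-\tau_{ij})x=0$ for all $i\ne j$.** This resolves the difficulty of Section 8. Let $x=[g]$ with $g\in G$; then $\theta(g)=1$, $\delta(g)=0$, and $\phi(x)=\hat h(g)$. Put $v_i=\bar\mu(\hat h_i(g))$. We show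
$$(1-\tau_{ij})x=(v_i-v_j)_{ij}.\tag{14}$$
Let $t$ be a meridian over $(ij)$ and write $(1-\tau_{ij})x=m_{ij}$. By (7), $[gtg^{-1}]=x[t]x^{-1}=m_{ij}[t]$, so $\xi_{ij}([gtg^{-1}])=\xi_{ij}([t])+m$. On the other hand, $gtg^{-1}$ is a meridian, so this label is the $i$-coordinate of $\Psi(gtg^{-1})=\Psi(g)\Psi(t)\Psi(g)^{-1}$. By (13) and (1) that coordinate is $v_i+\xi_{ij}([t])-v_j$. So $m=v_i-v_j$. If $\phi(x)=0$, then $\hat h(g)=0$, all $v_i$ vanish, and (14) gives the claim.

## 11. Proof of Theorems A and B

**Injectivity of $\phi$.** Let $u\in M$ with $\eta(u)=0$. By (9), $\phi(u_{12})=0$. By Step 10.4 and (8), $0=(1-\tau_{23})u_{12}=u_{12}-u_{13}=u_{32}$, so $u=0$. Thus $\eta$ is injective. Since $\mathbb Z^n_0$ is free, $\phi\circ\lambda=\eta\otimes\mathrm{id}:M\otimes\mathbb Z^n_0\to\mathcal H\otimes\mathbb Z^n_0=\mathcal H^n_0$ is injective. As $\lambda$ is surjective, $\phi$ is injective on $A$. (If $X$ is simply connected, this and the surjectivity of $\phi_k$ quoted in Section 2 already give Theorem A.)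

**Surjectivity of $\phi$, for any $X$.** We show $\eta(M)=\mathcal H$. Consider the homomorphism $\bar\Phi:\Gamma\to(\mathcal H/\eta(M))^n\rtimes S_n$ induced by $\Phi$. It kills $[\Gamma^0,\Gamma^0]$, because $\Phi(\Gamma^0)$ is abelian, and it kills all $A_{ij}$ by (9). So by Step 6.4 it kills $\Gamma^0$ and factors through $Q$. Its first coordinate is a homomorphism
$$Q_1=\{(\sigma,m)\in Q:\sigma(1)=1\}\to\mathcal H/\eta(M),$$
surjective because $\hat h_1:G_1\to\mathcal H$ is (Lemma 5). It kills $((ij),1)$ for $i,j\ge2$, because $\Phi(t)$ is small over $(ij)$ for a meridian $t$ over $(ij)$. These elements generate $Q_1$: they generate $S_{\{2,\dots,n\}}$ modulo $\ker(Q_1\to S_n)=\langle(1,2)\rangle$, and $(1,2)=((23),1)^2$. Here a third sheet is needed; for $n=2$ the group $Q_1=\langle(1,2)\rangle$ contains no such elements, which is how the double planes of Section 5 escape. Hence $\mathcal H/\eta(M)=0$, so $\eta\otimes\mathrm{id}=\phi\circ\lambda$ is surjective, and so is $\phi$.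

Therefore $\phi:\mathrm{Ab}\,\Gamma^0\to\mathcal H^n_0$ is an isomorphism. With $G^0=\Gamma^0$ (Lemma 3) and the exact sequence (5) (Lemma 4) this proves Theorem B, and Theorem A is the case $H_1(X;\mathbb Z)=0$. $\blacksquare$

## 12. The group $\Gamma/[\Gamma^0,\Gamma^0]$ and the case $H_1(X;\mathbb Z)\ne0$

**Theorem C.** Under the hypotheses of Theorem B, let $\rho\in\mathcal H$ be the class of a meridian of $R$. Then $(\Phi,\delta)$ induces an isomorphism
$$\Gamma/[\Gamma^0,\Gamma^0]\ \simeq\ \mathcal E:=\Big\{(v,\sigma,m)\in(\mathcal H^n\rtimes S_n)\times\mathbb Z:\ \textstyle\sum_iv_i=m\rho,\ \ \mathrm{sgn}\,\sigma=(-1)^m\Big\},$$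
and $\bar G/[G^0,G^0]$ is the quotient of $\mathcal E$ by the central cyclic subgroup generated by the image of $c$.

*Proof.* First, the image lies in $\mathcal E$. Let $t\in T$ lie over $(ij)$ and $\Phi(t)=(v,(ij))$, a small element. Then $\Phi(t)^2=((v_i+v_j)(e_i+e_j),1)$. The lift of $t^2$ at $p_i$ is a meridian of $R$: over the disc of $t$, sheets $i$ and $j$ form one disc, doubly covering it and branched at the point of $R$, and the boundary of this disc is the lift of the doubled loop. So $v_i+v_j=\rho$, and the sum of the coordinates, a homomorphism with value $\rho$ on each meridian, is $\delta\rho$. Now both $E=\Gamma/[\Gamma^0,\Gamma^0]$ and $\mathcal E$ map onto $Q$, with kernels $A$ and $\mathcal H^n_0$. The map between the kernels is $\phi$, an isomorphism by Theorem B. The five lemma gives the first claim. For the second, $\bar G=\Gamma/\langle c\rangle$, and $[\Gamma^0,\Gamma^0]$ maps onto $[G^0,G^0]$ by Lemma 3; $c$ is central. $\square$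

**Corollary D.** For $k$ large there is, via $\phi$, an exact sequence
$$0\to(\mathbb Z^2/\Lambda_k)^{n-1}\to\mathrm{Ab}\,G^0\to H_1(X;\mathbb Z)^{n-1}\to0,$$
and its first map is an isomorphism if and only if $H_1(X;\mathbb Z)=0$.

*Proof.* Tensor (5) with the free group $\mathbb Z^n_0$, of rank $n-1\ge1$, and identify the middle term $\mathcal H\otimes\mathbb Z^n_0=\mathcal H^n_0$ with $\mathrm{Ab}\,G^0$ by Theorem B. The first map is an isomorphism exactly when $H_1(X;\mathbb Z)^{n-1}=0$. $\square$
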